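\title{Cocompactness and the admissible locus of $p$-adic period domains}

\begin{abstract}
Let $G$ be a connected reductive group over a finite extension $F$ of $\mathbb{Q}_p$, let $\mu$ be a minuscule cocharacter of $G$, and let $[b]\in B(G,\mu)$ be basic. The flag variety of type $\mu$ contains two $J_b(F)$-stable open subsets, the admissible locus and the larger weakly admissible locus. We prove a conjecture of Chen, Fargues and Shen: the two loci coincide if and only if the admissible locus is the union of the $J_b(F)$-translates of one quasi-compact open subset. A $p$-adic Kempf--Ness argument shows that the weakly admissible locus always has this property; it is also connected. For the converse we degenerate a weakly admissible point to a point that is stable for a Levi subgroup of $J_b$, show that cocompactness passes to this Levi subgroup, and use that the Levi subgroup acts properly on its stable locus.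
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two open subsets of a flag variety}

Let $F$ be a finite extension of $\mathbb{Q}_p$ with uniformizer $\varpi$, and let $\breve F$ be the completion of its maximal unramified extension, with Frobenius $\sigma$. Let $G$ be a connected reductive group over $F$ and let $\{\mu\}$ be the geometric conjugacy class of a minuscule cocharacter $\mu$ of $G$; minuscule means that the weights of $\mu$ on $\operatorname{Lie}G$ lie in $\{-1,0,1\}$. Let $E$ be the reflex field of $\{\mu\}$ and $\breve E=E\breve F$.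

An \emph{isocrystal} is a finite-dimensional $\breve F$-vector space $N$ with a $\sigma$-linear bijection $\varphi$. It has a slope decomposition $N=\bigoplus_{s\in\mathbb{Q}}N_s$, normalized so that $(\breve F,\varpi\sigma)$ has slope $1$, and we put $t_N(N)=\sum_s s\dim N_s\in\mathbb{Z}$. An element $b\in G(\breve F)$ turns every representation $V$ of $G$ into an isocrystal $(V_{\breve F},b\sigma)$. The set $B(G)$ of $\sigma$-conjugacy classes $[b]=\{gb\sigma(g)^{-1}\}$ carries two invariants: the Newton point $\nu_b$, the rational cocharacter whose weight spaces on each $V_{\breve F}$ are the slope components (we use the same symbol for its dominant representative), and the Kottwitz invariant $\kappa(b)\in\pi_1(G)_\Gamma$, where $\Gamma$ is the absolute Galois group of $F$. For $\epsilon\in\pi_1(G)_\Gamma$ and a rational dominant cocharacter $\delta$, let $B(G,\epsilon,\delta)$ be the set of $[b']$ with $\kappa(b')=\epsilon$ and $\nu_{b'}\le\delta$ in the dominance order, and let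
\[
B(G,\mu)=B(G,\mu^\natural,\mu^\diamond),
\]
where $\mu^\natural$ is the image of $\mu$ in $\pi_1(G)_\Gamma$ and $\mu^\diamond$ is the Galois average of the dominant representative of $\{\mu\}$. The class $[b]$ is \emph{basic} if $\nu_b$ is central. A basic class is determined by its Kottwitz invariant (Kottwitz), and for basic $b$ the $\sigma$-centralizer $J_b$, with $J_b(F)=\{g\in G(\breve F): gb\sigma(g)^{-1}=b\}$, is an inner form of $G$. \emph{Throughout, $[b]\in B(G,\mu)$ is basic.}

Let $\mathcal F(G,\mu)=G/P_\mu$ be the variety of parabolic subgroups of type $\mu$, which is defined over $E$, and let $\mathcal F(G,\mu,b)$ be the adic space attached to $\mathcal F(G,\mu)\otimes_E\breve E$, with its action of $J_b(F)\subset G(\breve F)$. A point $x$ with values in a complete algebraically closed extension $C$ of $\breve E$ can be tested against $b$ in two ways.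

\emph{Linear algebra.} The point $x$ defines a filtration $\mathrm{Fil}_x$ on $V_C$ for every representation $V$ of $G$. For a sub-isocrystal $N\subset V_{\breve F}$ put $t_H(N)=\sum_j j\dim\mathrm{gr}^j(\mathrm{Fil}_x\cap N_C)$. The point $x$ is \emph{weakly admissible} if, for every $V$, one has $t_H(N)\le t_N(N)$ for all sub-isocrystals $N\subset V_{\breve F}$, with equality for $N=V_{\breve F}$. These points form the Rapoport--Zink period domain $\mathcal F^{wa}=\mathcal F(G,\mu,b)^{wa}$.

\emph{Bundles.} Let $X=X_{C^\flat}$ be the Fargues--Fontaine curve, $\infty\in X$ the closed point given by the untilt $C$, and $\mathcal E_b$ the $G$-bundle attached to $b$, normalized so that an isocrystal of slope $s$ gives $\mathcal O(-s)$; thus $\mathcal E_1$ is trivial. Since $\mu$ is minuscule, the Bialynicki-Birula map identifies $\mathcal F(G,\mu)(C)$ with the Schubert cell of type $\mu$ in the $B_{dR}^+$-affine Grassmannian, so $x$ defines a modification $\mathcal E_{b,x}$ of $\mathcal E_b$ at $\infty$ (made explicit in \S\ref{subsec:lattice}). The conventions are those for which $\mathcal E_{b,x}\cong\mathcal E_{b'}$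 for a unique class $[b']$ and this class lies in $B(G,0,\nu_b\mu^{-1})$; the class $[b']$ stratifies $\mathcal F(G,\mu,b)$. The point $x$ is \emph{admissible} if $[b']=[1]$, that is, if $\mathcal E_{b,x}$ is trivial. These points form the admissible locus $\mathcal F^a=\mathcal F(G,\mu,b)^a$.

As part of this setting, $\mathcal F^a$ and $\mathcal F^{wa}$ are open and $J_b(F)$-stable, and $\mathcal F^a\subset\mathcal F^{wa}$. The following conjecture is posed in \cite{CFS}: \emph{one has $\mathcal F^a=\mathcal F^{wa}$ if and only if there is a quasi-compact open subset $U\subset\mathcal F^a$ with $J_b(F).U=\mathcal F^a$.}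

\subsection{Results}

\begin{theorem}\label{thm:wa}
Let $\mu$ be minuscule and $[b]\in B(G,\mu)$ basic. There is a quasi-compact open subset $U_0\subset\mathcal F^{wa}$ with $J_b(F).U_0=\mathcal F^{wa}$. Moreover $\mathcal F^{wa}$ is connected (possibly empty).
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $\mu$ be minuscule and $[b]\in B(G,\mu)$ basic. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathcal F^a=\mathcal F^{wa}$;
\item[(2)] $\mathcal F^a=J_b(F).U$ for a quasi-compact open subset $U\subset\mathcal F^a$;
\item[($2'$)] $\mathcal F^a=J_b(F).Q$ for a quasi-compact subset $Q\subset\mathcal F^a$, not necessarily open;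
\item[($2''$)] the quotient space $J_b(F)\backslash\mathcal F^a$ is quasi-compact;
\item[(3)] $\mathcal F^a$ is closed in $\mathcal F^{wa}$.
\end{enumerate}
In particular $(1)\Leftrightarrow(2)$, so the conjecture holds.
\end{theorem}

\subsection{Why one expects the equivalence}\label{subsec:idea}

The loci $\mathcal F^a\subset\mathcal F^{wa}$ have the same classical points, that is, points over finite extensions of $\breve E$: this is the theorem that weakly admissible implies admissible (Lemma~\ref{lem:classical}). Classical points are dense, but this does not force equality. In the Berkovich projective line the complement of the Gauss point is open and contains every classical point. What this complement lacks is compactness: in a Hausdorff space a dense compact subset is everything. Condition (2) is a compactness condition modulo the symmetry group, and one may hope that it excludes such holes. In the other direction, $\mathcal F^{wa}$ is the semistable locus for a Hilbert--Mumford type criterion involving the $F$-rational cocharacters of $J_b$, so reduction theory for $J_b(F)$ should move every point into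 a bounded region.

\begin{example}\label{ex:GL2}
Let $G=\mathrm{GL}_2$, $\mu=(1,0)$ and $b=\left(\begin{smallmatrix}0&\varpi\\1&0\end{smallmatrix}\right)$. Since $(b\sigma)^2=\varpi\sigma^2$, the isocrystal $N=(\breve F^2,b\sigma)$ has slope $1/2$, and it is simple because an isocrystal of rank one has integral slope. A point $x$ of $\mathcal F(G,\mu)=\mathbb P^1$ is a line $\mathrm{Fil}^1_x\subset N_C$, and $t_H(N)=1=t_N(N)$. The bundle $\mathcal E_{b,x}$ has rank $2$ and degree $0$ and contains $\mathcal E_b=\mathcal O(-1/2)$. If it were not semistable, it would have a quotient line bundle of degree $\le-1$, and the image of $\mathcal O(-1/2)$ in this line bundle would be a rank one quotient of slope $\le -1<-1/2$, which is impossible. So $\mathcal E_{b,x}$ is semistable of slope $0$, hence trivial (Lemma~\ref{lem:adm}). Thus $\mathcal F^a=\mathcal F^{wa}=\mathbb P^1$, and (2) holds with $U=\mathbb P^1$.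
\end{example}

The implication $(2)\Rightarrow(1)$ is short when $J_b$ is anisotropic modulo its center. Then $J_b(F)=A(F)\Omega$ with $A$ a central torus, which acts trivially on the flag variety, and $\Omega$ compact. Pass to the Berkovich space, which is compact Hausdorff and on which $J_b(F)$ acts continuously (\S\ref{subsec:top}). If $\mathcal F^a=J_b(F).U$, the image of $\mathcal F^a$ is $\Omega\cdot(\text{image of }U)$, a compact set. It contains the classical points of $\mathcal F^{wa}$, which are dense in $\mathcal F^{wa}$. Hence $\mathcal F^a=\mathcal F^{wa}$.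

In general one must show that $J_b(F)Q$ is closed in $\mathcal F^{wa}$ for a compact $Q$ and a noncompact group. This would follow if the action, modulo the center, were proper. It is proper on the \emph{stable} locus, but not on all of $\mathcal F^{wa}$.

\begin{example}\label{ex:GL4}
Let $G=\mathrm{GL}_4$ and $\mu=(1,1,0,0)$, and choose $b$ such that $V_{\breve F}=N_1\oplus N_2$ is the sum of two copies of the isocrystal $N$ of Example~\ref{ex:GL2}. A point $x$ is a plane $\Pi=\mathrm{Fil}_x^1\subset V_C$. A proper nonzero sub-isocrystal $N'$ has slope $1/2$, hence even rank, hence rank $2$ and $t_N(N')=1$; it is simple. By Proposition~\ref{prop:HM} it suffices to test weak admissibility on $V$, so $x$ is weakly admissible if and only if $\Pi\ne N'_C$ for all $N'$. Let $\Pi$ be spanned by $v_1$ and $v_1'+v_2$, with $v_1,v_1'\in N_{1,C}$, $v_2\in N_{2,C}$ and $v_1,v_2\ne0$. Then $\Pi\cap N_{1,C}$ is a line, whereas $N'\cap N_1$ is $0$ or $N_1$; so $x$ is weakly admissible. Let $\lambda(t)$ act by $t$ on $N_1$ and by $1$ on $N_2$. It commutes with $b\sigma$, so $\lambda$ is an $F$-rational cocharacter of $J_b$,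 and $\lambda(t)\Pi=\langle v_1,tv_1'+v_2\rangle$ tends to $\Pi_0=Cv_1\oplus Cv_2$ as $t\to0$. The limit $x_0$ is again weakly admissible (the case $v_1'=0$), and its stabilizer contains $\lambda(F^\times)$, which is not compact modulo the center. So the action is not proper. However, $x_0$ lies on the smaller flag variety $Z=\mathbb P(N_1)\times\mathbb P(N_2)$ of the centralizer $M$ of $\lambda$. Here $M(F)=D^\times\times D^\times$ for the division algebra $D=\operatorname{End}N$, and $D^\times/F^\times=(D\smallsetminus0)/F^\times$ is compact. On $Z$ we are back in the anisotropic case.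
\end{example}

This is the shape of the general proof of $(2')\Rightarrow(1)$. Given $x\in\mathcal F^{wa}$, degenerate it as far as possible inside $\mathcal F^{wa}$, to a point $x_0$ on a flag variety $Z$ of a Levi subgroup $M$; then $x_0$ is stable for $M$. Cocompactness of $\mathcal F^a$ under $J_b(F)$ implies cocompactness of $\mathcal F^a\cap Z$ under $M(F)$, because such degenerations preserve admissibility. Properness and density give $x_0\in\mathcal F^a$. Finally $\lambda(\varpi^k)x\to x_0$, and $\mathcal F^a$ is open and $J_b(F)$-stable, so $x\in\mathcal F^a$.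

Section~\ref{sec:prelim} fixes conventions and lists the published results that we use. Section~\ref{sec:HM} gives the numerical criterion for weak admissibility and studies degenerations. Section~\ref{sec:red} is the reduction theory, carried out for an arbitrary closed orbit so that it applies to $J_b$ and to its Levi subgroups. Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems.

\section{Conventions and tools}\label{sec:prelim}

We write $J=J_b$ and let $\mathcal F$ be the $\breve E$-scheme $\mathcal F(G,\mu)\otimes_E\breve E$, so that $\mathcal F^{ad}=\mathcal F(G,\mu,b)$. We fix an absolute value on $F$, and all valued fields extend it. We fix a faithful representation $V$ of $G$ over $F$ and write $\varphi=b\sigma$ on $V_{\breve F}$.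

\subsection{Cocharacters and the group $J$}\label{subsec:J}

Let $\lambda$ be a cocharacter of a connected reductive group $H$ over a field $K$ of characteristic $0$. Let $P_\lambda=M_\lambda\ltimes U_\lambda$ be the parabolic subgroup whose Lie algebra is the sum of the nonnegative $\lambda$-weight spaces; $M_\lambda=Z_H(\lambda)$ is connected with Lie algebra the weight $0$ part, and $\lambda(t)u\lambda(t)^{-1}\to1$ as $t\to0$ for $u\in U_\lambda$. On a representation $W$ with weight spaces $W_k$, the group $P_\lambda$ preserves the filtration $W^{\ge k}=\bigoplus_{i\ge k}W_i$, and $U_\lambda$ acts trivially on its graded pieces. A $K$-parabolic $P$ has Levi subgroups over $K$, and these are conjugate under $R_uP(K)$.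

\begin{lemma}\label{lem:stab}
Let $W$ be a faithful representation of $H$. The stabilizer of the filtration $W^{\ge\bullet}$ in $H$ is $P_\lambda$, and its stabilizer in $\operatorname{Lie}H$ is $\operatorname{Lie}P_\lambda$. Two cocharacters that define the same filtration on $W$ are conjugate under $U_\lambda(K)$.
\end{lemma}

\begin{proof}
An element of $\operatorname{Lie}H\subset\operatorname{End}W$ preserves the filtration if and only if it has only components of nonnegative weight, that is, lies in $\operatorname{Lie}P_\lambda$. The stabilizer in $H$ contains $P_\lambda$, so it is parabolic, hence connected, and it has the same Lie algebra; so it equals $P_\lambda$. If $\lambda'$ defines the same filtration, then $P_{\lambda'}=P_\lambda$, and after conjugating $\lambda'$ by an element of $U_\lambda(K)$, which does not change its filtration, $M_{\lambda'}=M_\lambda$. Then $\lambda$ and $\lambda'$ commute. A nonzero vector of biweight $(k,k')$ lies in $W^{\ge k}\smallsetminus W^{\ge k+1}$ and in $W^{\ge k'}\smallsetminus W^{\ge k'+1}$, so $k=k'$ and $\lambda=\lambda'$.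
\end{proof}

Since $b$ is basic, $J_{\breve F}=G_{\breve F}$, and the Frobenius of $J$ on $G(\breve F)$ is $\sigma_J(g)=b\sigma(g)b^{-1}$, which is $\varphi g\varphi^{-1}$ as an operator on $V_{\breve F}$. A character, cocharacter or parabolic subgroup of $G_{\breve F}$ is defined over $F$ for the $F$-structure $J$ if and only if it is stable under $\sigma_J$. In particular the set $X_*(J)_F$ of $F$-rational cocharacters of $J$ consists of the cocharacters of $G_{\breve F}$ that commute with $\varphi$, and their weight spaces in $V_{\breve F}$ are sub-isocrystals.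

\subsection{Adic spaces and Berkovich spaces}\label{subsec:top}

The theorems concern the adic space $\mathcal F^{ad}$, which is not Hausdorff; compactness arguments are easier on its Hausdorff quotient. Let $\mathcal X$ be a projective scheme over a complete discretely valued field $L\supset\breve F$. The adic space $\mathcal X^{ad}$ is quasi-compact and has a basis of quasi-compact opens. The Berkovich space $\mathcal X^B$ is compact Hausdorff, and the map $\operatorname{sp}:\mathcal X^{ad}\to\mathcal X^B$ that sends a point to its maximal generization is continuous and surjective, with fibers the closures of the maximal points \cite[\S8]{Huber}. A closed subset of $\mathcal X^{ad}$ is quasi-compact, so its image is compact, hence closed: $\operatorname{sp}$ is a closed map, in particular a quotient map, and so is its restriction over any open subset of $\mathcal X^B$. For $x\in\mathcal X^B$ let $\mathcal H(x)$ be the completed residue field; $x$ is \emph{classical} if $[\mathcal H(x):L]<\infty$. Classical points are dense in $\mathcal X^B$, and if $\mathcal X$ is irreducible, a proper Zariski closed subset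 has empty interior in $\mathcal X^B$ \cite{Berkovich}.

Let $W$ be a finite-dimensional $L$-vector space with a basis, let $\|\cdot\|$ be the maximum norm on $W\otimes_LK$ for any complete valued field $K\supset L$, and let $\mathbb P(W)$ be the space of lines in $W$. A point $z\in\mathbb P(W)^B$ is represented by a nonzero vector $w_z\in W\otimes_L\mathcal H(z)$, unique up to a scalar. For a homogeneous polynomial $\psi$ of degree $d$ on $W$ put $|\psi|(z)=|\psi(w_z)|/\|w_z\|^{d}$.

\begin{lemma}\label{lem:top}
The topology of $\mathbb P(W)^B$ is the weakest one for which all functions $|\psi|$ are continuous. Moreover: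
\begin{enumerate}
\item[(a)] for every complete valued field $K\supset L$ the map $W_K\smallsetminus0\to\mathbb P(W)^B$ is continuous;
\item[(b)] the function $(g,z)\mapsto\|gw_z\|/\|w_z\|$ is continuous on $\operatorname{End}_L(W)\times\mathbb P(W)^B$, and $(g,z)\mapsto[gw_z]$ is continuous on the open set where $gw_z\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
On the chart where the $i$-th coordinate is nonzero, points are multiplicative seminorms on the polynomial ring in the affine coordinates $\tau_j$, and $|\psi|$ is the seminorm of the dehomogenization of $\psi$ divided by $\max(1,|\tau_j|)^d$. So the $|\psi|$ are continuous, and they determine the seminorm, hence separate points. A continuous injection of a compact space into a product of copies of $\mathbb R$ is an embedding. Part (a) follows, as $w\mapsto|\psi(w)|/\|w\|^d$ is continuous on $W_K\smallsetminus0$. For (b), we have $|\psi(gw)-\psi(g'w)|\le\|\psi\circ g-\psi\circ g'\|\,\|w\|^d$, where the norm of a polynomial is the maximum of the absolute values of its coefficients. Hence $(g,z)\mapsto|\psi(gw_z)|/\|w_z\|^d$ is continuous in $g$ uniformly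 in $z$ and continuous in $z$ for fixed $g$, so it is continuous. Taking for $\psi$ the coordinate functions gives the first claim, and $|\psi|([gw_z])$ is a quotient of two such functions.
\end{proof}

\subsection{Filtered isocrystals and vector bundles}\label{subsec:HN}

Let $K\supset\breve F$ be a field. A \emph{filtered isocrystal} over $K$ is an isocrystal $N$ with a finite decreasing $\mathbb Z$-filtration $\mathrm{Fil}$ of $N_K$. Put $t_H(N)=\sum_jj\dim\mathrm{gr}^j$ and $\deg N=t_H(N)-t_N(N)$. Sub-isocrystals carry the induced filtration and their quotients the quotient filtration, and $\deg$ is additive for these. The slope of $N\neq0$ is $\deg N/\dim N$, and $N$ is \emph{semistable} if no nonzero sub-isocrystal has larger slope. Every $N$ has a unique decreasing $\mathbb Q$-filtration $N_{HN}^{\ge a}$ by sub-isocrystals such that each $\mathrm{gr}^a_{HN}$ is zero or semistable of slope $a$: the Harder--Narasimhan (HN) filtration. It is functorial and compatible with direct sums and duals.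

The same formalism holds for vector bundles on the curve $X$, a Dedekind scheme whose closed points have algebraically closed residue fields and degree $1$. An isocrystal $N$ gives a bundle $\mathcal E(N)$ of degree $-t_N(N)$, whose HN slopes are the negatives of the slopes of $N$. In both settings we use the following remark; the zero object counts as semistable of degree $0$.

\begin{lemma}\label{lem:ss0}
Let $N'\subset N$ be a sub-isocrystal of a filtered isocrystal, or a subbundle of a vector bundle. If $N$ is semistable of degree $0$ and $\deg N'=0$, then $N'$ and $N/N'$ are semistable of degree $0$. Conversely, if $N'$ and $N/N'$ are semistable of degree $0$, so is $N$.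
\end{lemma}

\begin{proof}
A subobject of $N'$ is a subobject of $N$, and a subobject $N''/N'$ of $N/N'$ has degree $\deg N''-\deg N'\le0$. Conversely, for $N''\subset N$ we have $\deg N''=\deg(N''\cap N')+\deg(N''/N''\cap N')$. The first term is $\le0$. The second is at most the degree of the subobject of $N/N'$ generated by the image of $N''$ (the quotient filtration is contained in the induced one; a subsheaf has degree at most that of its saturation), which is $\le0$.
\end{proof}

For $\mu'\in\{\mu\}$ defined over a field $K\supset\breve E$ let $o_{\mu'}\in\mathcal F(K)$ be the point given by $P_{\mu'}$, and let it define on each representation the filtration $\mathrm{Fil}^j=\bigoplus_{i\ge j}(\text{weight space of weight $i$ of }\mu')$. If $P_{\mu''}=P_{\mu'}$ with $\mu''=g\mu'g^{-1}$, then $g$ normalizes $P_{\mu'}$, so lies in it, and the filtrations agree. Over an algebraically closed field every point $x$ is some $o_{\mu'}$, so $\mathrm{Fil}_x$ is well defined, it descends to the field of definition of $x$, and $\mathrm{Fil}_{gx}=g\,\mathrm{Fil}_x$. (Whether the stabilizer of $\mathrm{Fil}_x$ is called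 $P_\mu$ or $P_{\mu^{-1}}$ is a matter of labeling only.) We write $\deg_x$ for the degree formed with $\mathrm{Fil}_x$. By definition, $x$ is weakly admissible if and only if for every representation of $G$ the associated filtered isocrystal is semistable of degree $0$.

\subsection{The modification attached to a point}\label{subsec:lattice}

The completed local ring of $X$ at $\infty$ is $B_{dR}^+$, a complete discrete valuation ring containing $\breve F$, with residue field $C$, uniformizer $\xi$ and fraction field $B_{dR}$. The completed stalk of $\mathcal E(N)$ at $\infty$ is $N\otimes_{\breve F}B_{dR}^+$. A lattice $\Xi\subset N\otimes B_{dR}$ defines the modification of $\mathcal E(N)$ which is unchanged away from $\infty$ and has completed stalk $\Xi$; its degree is $-t_N(N)$ plus the relative length of $\Xi$ with respect to $N\otimes B_{dR}^+$. If $N'\subset N$ is a sub-isocrystal, $\Xi\cap(N'\otimes B_{dR})$ defines a subbundle, and the quotient is the modification of $\mathcal E(N/N')$ by the image of $\Xi$.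

Since $C/\breve F$ is formally smooth (characteristic $0$), there is an isomorphism of $\breve F$-algebras $B_{dR}^+\cong C[[\xi]]$ lifting the residue map; we fix one and view $G(C)\subset G(B_{dR}^+)$. Let $\Xi_0=V\otimes_FB^+_{dR}$. To $x=g\,o_{\mu'}$ with $g\in G(C)$ we attach the coset $g\mu'(\xi)^{-1}G(B_{dR}^+)$ and the lattice
\[
\Xi_x=g\mu'(\xi)^{-1}\Xi_0 .
\]
These do not depend on the choices, and $g$ may be replaced by any element of $G(B_{dR}^+)$ with the same reduction. Indeed, replacing $(g,\mu')$ by $(gh^{-1},h\mu'h^{-1})$ with $h\in G(C)$ does not change the coset. For fixed $\mu'$ we need $\mu'(\xi)k\mu'(\xi)^{-1}\in G(B_{dR}^+)$ in two cases. If $k\in P_{\mu'}(C)$, this holds because the weights are nonnegative. If $k\equiv1\bmod\xi$, then $k$ factors in the big cell as $u^-mu^+$ with all factors $\equiv1\bmod\xi$; the factor $mu^+$ is treated as before, and, \emph{because $\mu$ is minuscule}, $u^-$ lies in a vector group on which conjugation by $\mu'(\xi)$ is multiplication by $\xi^{-1}$. (This fails for $\mathrm{GL}_2$, $\mu'=(2,0)$ and $k=\left(\begin{smallmatrix}1&0\\ \xi&1\end{smallmatrix}\right)$,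 whose conjugate has lower left entry $\xi^{-1}$.) In particular, taking $\mu'$ defined over the algebraic closure of $\breve F$ in $C$, which lifts uniquely to $B_{dR}^+$ by Hensel's lemma, we see that $\Xi_x$ does not depend on the isomorphism $B_{dR}^+\cong C[[\xi]]$.

If $V_C=\bigoplus_iV_i$ is the weight decomposition for $\mu'$, then $\mu'(\xi)^{-1}\Xi_0=\bigoplus_i\xi^{-i}V_i\otimes_CB_{dR}^+$. Three consequences follow. First, the image of $\xi^j\Xi_x\cap\Xi_0$ in $\Xi_0/\xi\Xi_0=V_C$ is $\mathrm{Fil}_x^j$, so $x\mapsto g\mu'(\xi)^{-1}G(B_{dR}^+)$ is the inverse of the Bialynicki-Birula map. Second,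
\begin{equation}\label{eq:lattice}
\Xi_x=\sum_j\xi^{-j}\,\mathrm{Fil}_x^j\otimes_CB_{dR}^+ .
\end{equation}
Third, the vector bundle $\mathcal E(V,x)=V_*\mathcal E_{b,x}$, which is the modification of $\mathcal E(V_{\breve F})$ by $\Xi_x$, has degree $-t_N(V)+\sum_ii\dim V_i=\deg_xV$. This is the convention of the introduction: the cell of $\mu(\xi)^{-1}$ is the one for which the modification has invariant $-\kappa(b)+\mu^\natural=0$.

\begin{lemma}\label{lem:adm}
A point $x\in\mathcal F(C)$ is admissible if and only if $\mathcal E(V,x)$ is semistable of slope $0$.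
\end{lemma}

\begin{proof}
We have $\mathcal E_{b,x}\cong\mathcal E_{b'}$ with $\kappa(b')=0$. The HN slopes of $V_*\mathcal E_{b'}$ are the negatives of the weights of $\nu_{b'}$ on $V$, and they all vanish if and only if $\nu_{b'}=0$, as $V$ is faithful. In that case $b'$ is basic with $\kappa(b')=\kappa(1)$, so $[b']=[1]$. The converse holds as $\nu_1=0$.
\end{proof}

Membership of a point of $\mathcal F^{ad}$ in $\mathcal F^a$ or $\mathcal F^{wa}$ is tested on a geometric point $\operatorname{Spa}(C,C^+)$ above it. The curve, the isocrystal and the filtration do not involve $C^+$, so membership depends only on the maximal generization $x\in\mathcal F^B$. It does not depend on the complete algebraically closed field $C\supset\mathcal H(x)$ either: two choices embed over $\mathcal H(x)$ into a third; for $C\subset C'$ the bundles $\mathcal E_{b,x}$ and $\mathcal E_{b'}$ pull back to the bundles of the same name; and weak admissibility involves only the dimensions of $\mathrm{Fil}_x^j\cap N_C$ for sub-isocrystals $N$ over $\breve F$. Hence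
\[
\mathcal F^a=\operatorname{sp}^{-1}(\mathcal F^{a,B}),\qquad\mathcal F^{wa}=\operatorname{sp}^{-1}(\mathcal F^{wa,B})
\]
for subsets $\mathcal F^{a,B}\subset\mathcal F^{wa,B}\subset\mathcal F^B$, which are open because $\operatorname{sp}$ is a quotient map. For $L/\breve E$ finite, $\mathcal F_L^a\subset\mathcal F_L^{wa}\subset\mathcal F_L^B$ denote their preimages under the continuous, surjective, $J(F)$-equivariant map $\mathcal F_L^B\to\mathcal F^B$.

\subsection{Published results used}\label{subsec:facts}

\begin{enumerate}
\item[(F1)] The tensor product of two semistable filtered isocrystals over any $K\supset\breve F$ is semistable (Faltings; Totaro \cite{Totaro}; Dat--Orlik--Rapoport \cite{DOR}; Cornut). An exact tensor filtration of the fiber functor on $\operatorname{Rep}(G)$ over a field of characteristic $0$ is split by a cocharacter (Saavedra; \cite[4.2.13]{DOR}).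
\item[(F2)] Let $K/\breve F$ be finite, $C$ the completion of an algebraic closure of $K$, and $(N,\varphi,\mathrm{Fil})$ a filtered isocrystal over $K$ that is semistable of degree $0$. Then the modification of $\mathcal E(N)$ by the lattice $\sum_j\xi^{-j}\mathrm{Fil}^j\otimes_KB_{dR}^+$ is semistable of slope $0$ (Colmez--Fontaine; \cite[Ch.~10]{FF}).
\item[(F3)] Let $H$ be connected reductive over $F$ with maximal split torus $S$. There is a compact open subgroup $K_0\subset H(F)$ with $H(F)=K_0Z_H(S)(F)K_0$ and $H(F)=P(F)K_0$ for every $F$-parabolic $P\supset Z_H(S)$. Moreover $Z_H(S)(F)/S(F)$ is compact (Bruhat--Tits; \cite[3.3]{Tits}).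
\end{enumerate}
Appendix~\ref{app:Qp} shows that (F2) and the first part of (F1) for $F$ follow from the case $F=\mathbb Q_p$.

\begin{lemma}\label{lem:classical}
Let $L/\breve E$ be finite. Every classical point of $\mathcal F_L^{wa}$ lies in $\mathcal F_L^a$.
\end{lemma}

\begin{proof}
Apply (F2) with $K=\mathcal H(x)$ and $N=V_{\breve F}$. By \eqref{eq:lattice} the lattice of (F2) is $\Xi_x$, the lift of $K$ to $B_{dR}^+$ being unique. Conclude by Lemma~\ref{lem:adm}.
\end{proof}

\section{A numerical criterion and degenerations}\label{sec:HM}

Weak admissibility quantifies over all representations and all sub-isocrystals. To bring in the structure theory of $J(F)$ we rewrite it as a condition on the weights of one vector with respect to the cocharacters in $X_*(J)_F$.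

\subsection{The Hilbert--Mumford weight}\label{subsec:m}

Let $H$ be connected reductive over $F$, $L/\breve F$ finite, $W$ a representation of $H_L$, and $\theta\in X^*(H)_F\otimes\mathbb Q$ a rational multiple of an $F$-rational character. For $z\in\mathbb P(W)^B$ and $\lambda\in X_*(H)_F$ let $(w_z)_k$ be the component of $w_z$ of $\lambda$-weight $k$, let $k_0$ be the lowest $k$ with $(w_z)_k\ne0$, and put
\[
m(z,\lambda)=k_0+\langle\theta,\lambda\rangle,\qquad\lim\nolimits_\lambda z=[(w_z)_{k_0}]\in\mathbb P(W)^B .
\]
The point $\lim_\lambda z$ is $\lim_{t\to0}\lambda(t)z$, because $t\mapsto[t^{-k_0}\lambda(t)w_z]$ extends to $t=0$; so it lies in every closed $H_L$-stable subvariety that contains $z$. We record: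
\begin{enumerate}
\item[(M1)] $m(gz,g\lambda g^{-1})=m(z,\lambda)$ for $g\in H(F)$, since $g$ transports the weight spaces and $\theta$ is invariant under conjugation;
\item[(M2)] $m(pz,\lambda)=m(z,\lambda)$ for $p\in P_\lambda(F)$, since $p$ and $p^{-1}$ preserve $W^{\ge\bullet}$;
\item[(M3)] $\lambda(\varpi^n)z\to\lim_\lambda z$ in $\mathbb P(W)^B$ as $n\to\infty$, since $\varpi^{-nk_0}\lambda(\varpi^n)w_z\to(w_z)_{k_0}$ in $W\otimes\mathcal H(z)$ and Lemma~\ref{lem:top}(a) applies.
\end{enumerate}

From now on we fix a maximal $F$-split torus $S\subset J$, a maximal torus $T\supset S$ of $J$ over $F$, and a finite extension $L/\breve E$ that splits $T$. The class $\{\mu\}$ meets $X_*(T)$, and for $\mu'\in\{\mu\}\cap X_*(T)$ the point $o_{\mu'}$ is $L$-rational and fixed by $T$, and $\mathcal F_L=J_L/P_{\mu'}$.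

Choose $j_0\le j_1$ such that $\mathrm{Fil}^{j_0}_x$ is all of $V$ and $\mathrm{Fil}_x^{j_1+1}=0$, and let $n_j=\dim\mathrm{Fil}_x^j$; these do not depend on $x$. Put
\[
W=\bigotimes_{j=j_0+1}^{j_1}\Lambda^{n_j}V_L,\qquad w_x=\bigotimes_{j=j_0+1}^{j_1}\Lambda^{n_j}\mathrm{Fil}_x^j .
\]
By Lemma~\ref{lem:stab} the equivariant morphism from $\mathcal F_L$ to the variety of flags in $V_L$ is injective on geometric points and on tangent spaces; being proper, it is a closed immersion. Composing with the Pl\"ucker and Segre embeddings we get a $J_L$-equivariant closed immersion $\mathcal F_L\hookrightarrow\mathbb P(W)$, $x\mapsto[w_x]$. By Lemma~\ref{lem:top}(b), $J(F)$ acts continuously on $\mathcal F_L^B$.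

The vector $w_x$ sees the Hodge numbers; the Newton numbers enter through $\theta$. As $\nu_b$ is central, the slope components $V_s$ of $V_{\breve F}$ are stable under $G_{\breve F}$ as well as under $\varphi$. From $\det(\varphi g\varphi^{-1}|V_s)=\sigma(\det(g|V_s))$ we see that the characters $\det V_s$ of $J$ are defined over $F$. Put
\[
\theta=j_0\det V-\sum_ss\det V_s\in X^*(J)_F\otimes\mathbb Q .
\]
For $\lambda\in X_*(J)_F$ let $V_i$ be the weight spaces of $\lambda$ in $V_{\breve F}$, $V^{\ge i}=\bigoplus_{k\ge i}V_k$ and $\mathrm{gr}_i=V^{\ge i}/V^{\ge i+1}\cong V_i$.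

\begin{lemma}\label{lem:formula}
Let $x\in\mathcal F_L^B$, $\lambda\in X_*(J)_F$, and $V=V^{\ge i_0}$, $V^{\ge i_1+1}=0$. Then $\langle\theta,\lambda\rangle\in\mathbb Z$,
\begin{equation}\label{eq:m}
m(x,\lambda)=\sum_ii\deg_x\mathrm{gr}_i=i_0\deg_xV+\sum_{i_0<i\le i_1}\deg_xV^{\ge i},
\end{equation}
and for $x_0=\lim_\lambda x$ the filtered isocrystal $(V_{\breve F},\varphi,\mathrm{Fil}_{x_0})$ is $\bigoplus_i(\mathrm{gr}_i,\mathrm{Fil}_x)$.
\end{lemma}

\begin{proof}
Let $K=\mathcal H(x)$, let $R\subset V_K$ be a subspace and $\mathrm{gr}_iR$ the image of $R\cap V_K^{\ge i}$ in $\mathrm{gr}_{i,K}=V_{i,K}$. Choose a basis $a_l\in V_K^{\ge i_l}$ of $R$ whose leading terms $\bar a_l\in V_{i_l,K}$ form bases of the spaces $\mathrm{gr}_iR$. Then $\bigwedge_la_l$ is $\bigwedge_l\bar a_l\neq0$ plus terms of higher weight. So the lowest weight in $\Lambda^{\dim R}R$ is $\sum_ii\dim\mathrm{gr}_iR$, and the lowest component represents $\bigoplus_i\mathrm{gr}_iR$. The lowest component of a tensor product is the tensor product of the lowest components. This gives the last claim, and shows that the lowest weight of $w_x$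 is
\[
\sum_ii\sum_{j>j_0}\dim\mathrm{gr}_i\mathrm{Fil}_x^j=\sum_ii\,\bigl(t_H(\mathrm{gr}_i)-j_0\dim V_i\bigr),
\]
since $t_H=j_0\dim+\sum_{j>j_0}\dim\mathrm{Fil}^j$ by summation by parts. On the other hand, $V_i=\bigoplus_sV_i\cap V_s$ is the slope decomposition of $V_i$, so $\langle\theta,\lambda\rangle=\sum_ii\,(j_0\dim V_i-t_N(V_i))\in\mathbb Z$. Adding the two expressions gives the first equality in \eqref{eq:m}; the second is summation by parts and additivity of $\deg_x$.
\end{proof}

\subsection{The criterion}

\begin{proposition}\label{prop:HM}
For $x\in\mathcal F_L^B$ the following are equivalent: \textup{(i)} $x$ is weakly admissible; \textup{(ii)} $(V_{\breve F},\varphi,\mathrm{Fil}_x)$ is semistable of degree $0$; \textup{(iii)} $m(x,\lambda)\le0$ for all $\lambda\in X_*(J)_F$.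
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) holds by definition, and (ii)$\Rightarrow$(iii) by the second expression in \eqref{eq:m}. For (iii)$\Rightarrow$(i) suppose that $x$ is not weakly admissible. An arbitrary destabilizing sub-isocrystal of $V$ need not come from a cocharacter of $J$; the HN filtration does, because it is canonical.

Consider the HN filtrations on $V'_{\breve F}$ for all representations $V'$ of $G$. They are functorial, and exact because $\operatorname{Rep}(G)$ is semisimple and HN filtrations are compatible with direct sums. They are compatible with tensor products: two filtrations of a vector space have a common splitting, so the tensor product of the HN filtrations of $V'$ and $V''$ has graded pieces $\bigoplus_{a'+a''=a}\mathrm{gr}_{HN}^{a'}V'\otimes\mathrm{gr}_{HN}^{a''}V''$ as filtered isocrystals; these are semistable of slope $a$ by (F1), and uniqueness applies. Choose $n\ge1$ such that the HN slopes of $V$ lie in $\frac1n\mathbb Z$. Every $V'$ is a direct summand of a sum of tensor products of $V$ and its dual, so all HN slopes lie in $\frac1n\mathbb Z$. By (F1) there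 is a cocharacter $\lambda_0$ of $G_{\breve F}$ whose filtration on each $V'_{\breve F}$ has $i$-th step $V'^{\,\ge i/n}_{HN}$. As $x$ is not weakly admissible, some $V'$ has a nonzero HN slope, so $\lambda_0\neq0$.

It remains to replace $\lambda_0$ by an $F$-rational cocharacter of $J$. The HN steps are $\varphi$-stable, so $\sigma_J(\lambda_0)$ defines the same filtration on $V_{\breve F}$ as $\lambda_0$. By Lemma~\ref{lem:stab}, $P=P_{\lambda_0}$ is $\sigma_J$-stable, that is, an $F$-parabolic of $J$, and $\sigma_J(\lambda_0)$ is conjugate to $\lambda_0$ under $R_uP(\breve F)$. Hence the cocharacter $\bar\lambda$ of $P/R_uP$ induced by $\lambda_0$ is fixed by $\sigma_J$, so defined over $F$. Let $M$ be an $F$-Levi subgroup of $P$ and $\lambda\in X_*(J)_F$ the lift of $\bar\lambda$ through $M\cong P/R_uP$. Write $M_{\lambda_0}=uMu^{-1}$ with $u\in R_uP(\breve F)$. Then $u^{-1}\lambda_0u$ is a cocharacter of $M$ that lifts $\bar\lambda$, so it equals $\lambda$, and $\lambda$ defines the same filtration as $\lambda_0$. Thus $\mathrm{gr}_i$ is zero or of slope $i/n$, and \eqref{eq:m} gives $m(x,\lambda)=\frac1n\sum_ii^2\dim\mathrm{gr}_i>0$,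 because $V$ is faithful and $\lambda\ne0$.
\end{proof}

\begin{example}\label{ex:Omega}
Let $D=F_2[\Pi]$ be the quaternion division algebra, with $F_2/F$ unramified quadratic, $\Pi^2=\varpi$ and $\Pi a=\sigma(a)\Pi$ for $a\in F_2$. Let $G=D^\times$, $\mu=(1,0)$, $b=\Pi$, and $V=D$ with left multiplication. Then $\varphi^2=\varpi\sigma^2$, so $V_{\breve F}$ has slope $1/2$, and the reduced norm of $\Pi$ has valuation $1$; so $[b]\in B(G,\mu)$ is basic. The two primitive idempotents of $F_2\otimes_F\breve F\subset D\otimes_F\breve F$ are exchanged by $\sigma$ and by conjugation with $\Pi$, hence fixed by $\sigma_J$. So the quaternion algebra of $\sigma_J$-invariants is $M_2(F)$, and $J=\mathrm{GL}_2$. Accordingly $V_{\breve F}=F^2\otimes_FN$ with $N$ of rank $2$ and slope $1/2$, a point $x\in\mathbb P^1$ is a line $\ell\subset K^2$, and $\mathrm{Fil}^1_x=\ell\otimes N$. We have $\deg_xV=2-2=0$. If $\lambda$ has weights $\alpha>\beta$ on $F^2$, with $\alpha$-weight space the $F$-rational line $\ell_0$, then $V^{\ge i}=\ell_0\otimes N$ for $\beta<i\le\alpha$, of degree $2-1$ if $\ell=\ell_0$ and $0-1$ otherwise. So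 $m(x,\lambda)=\pm(\alpha-\beta)$, with the sign $+$ exactly when $\ell=\ell_0$, and $m(x,\lambda)=0$ for central $\lambda$. Therefore $\mathcal F_L^{wa}$ is the $p$-adic upper half plane, the complement of $\mathbb P^1(F)$ in $\mathbb P^{1,B}_L$.
\end{example}

\subsection{Degenerations of weight zero}

If $x$ is weakly admissible and $m(x,\lambda)<0$, then $m(\lim_\lambda x,-\lambda)=-m(x,\lambda)>0$, so the limit leaves $\mathcal F_L^{wa}$. The limits that stay inside are those with $m(x,\lambda)=0$, and we need to know that they also preserve admissibility. For this we must compare the lattices $\Xi_x$ and $\Xi_{x_0}$, and we first put $x$ in a normal form.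

\begin{lemma}\label{lem:shape}
Let $\lambda\in X_*(J)_F$, $x\in\mathcal F_L^B$, and let $C\supset\mathcal H(x)$ be complete and algebraically closed. There are $u\in U_\lambda(C)$ and a cocharacter $\mu_1\in\{\mu\}$ of $M_{\lambda,C}$ with $x=u\,o_{\mu_1}$ and $\lim_\lambda x=o_{\mu_1}$ as $C$-points.
\end{lemma}

\begin{proof}
Write $x=o_{\mu'}$. The parabolic subgroups $P_{\mu'}$ and $P_\lambda$ of $G_C$ contain a common maximal torus $T'$. Conjugating $\mu'$ by an element of $U_{\mu'}(C)$, which does not change $o_{\mu'}$, we may assume $T'\subset M_{\mu'}$; then $\mu'$ commutes with $T'$, so it is a cocharacter of $T'$. The Levi subgroup of $P_\lambda$ containing $T'$ is $uM_\lambda u^{-1}$ with $u\in U_\lambda(C)$. Put $\mu_1=u^{-1}\mu'u$. Then $x=u\,o_{\mu_1}$, and since $\lambda$ commutes with $\mu_1$, we get $\lambda(t)x=\lambda(t)u\lambda(t)^{-1}o_{\mu_1}\to o_{\mu_1}$.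
\end{proof}

\begin{proposition}\label{prop:degen}
Let $x\in\mathcal F_L^{wa}$ and $\lambda\in X_*(J)_F$ with $m(x,\lambda)=0$, and let $x_0=\lim_\lambda x$. Then $x_0\in\mathcal F_L^{wa}$, and $x\in\mathcal F_L^a$ if and only if $x_0\in\mathcal F_L^a$.
\end{proposition}

\begin{proof}
As $x$ is weakly admissible, $\deg_xV=0$ and $\deg_xV^{\ge i}\le0$. By \eqref{eq:m} all $\deg_xV^{\ge i}$ vanish. By Lemma~\ref{lem:ss0} each $\mathrm{gr}_i$ is semistable of degree $0$, and so is their direct sum, which is $(V_{\breve F},\varphi,\mathrm{Fil}_{x_0})$ by Lemma~\ref{lem:formula}. So $x_0$ is weakly admissible by Proposition~\ref{prop:HM}.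

Let $x\in\mathcal F_L^a$, and take $u,\mu_1$ as in Lemma~\ref{lem:shape}, so that $\Xi_{x_0}=\mu_1(\xi)^{-1}\Xi_0$ and $\Xi_x=u\,\Xi_{x_0}$. Since $\mu_1$ commutes with $\lambda$, we have $\Xi_{x_0}=\bigoplus_i\Xi_i$ with $\Xi_i\subset V_i\otimes B_{dR}$, and $\mathcal E(V,x_0)=\bigoplus_i\mathcal E_i$, where $\mathcal E_i$ is the modification of $\mathcal E(V_i)$ by $\Xi_i$. The degree of $\mathcal E_i$ is $-t_N(V_i)$ plus the sum of the $\mu_1$-weights on $V_i$, which is $\deg_{x_0}V_i=\deg_x\mathrm{gr}_i=0$. Since $u$ preserves $V^{\ge i}$ and acts trivially on $\mathrm{gr}_i$, we have $\Xi_x\cap(V^{\ge i}\otimes B_{dR})=u\bigoplus_{k\ge i}\Xi_k$, with image $\Xi_i$ in $\mathrm{gr}_i\otimes B_{dR}$. So $\mathcal E(V,x)$ has a filtration by subbundles with graded pieces $\mathcal E_i$, all of degree $0$. As $\mathcal E(V,x)$ is semistable of slope $0$, Lemma~\ref{lem:ss0} shows that the $\mathcal E_i$ and their sum are semistable of degree $0$. By Lemma~\ref{lem:adm}, $x_0\in\mathcal F_L^a$.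

Conversely let $x_0\in\mathcal F_L^a$. By (M3) and openness, $\lambda(\varpi^n)x\in\mathcal F_L^a$ for large $n$, and $\mathcal F_L^a$ is stable under $\lambda(\varpi^n)\in J(F)$.
\end{proof}

\section{Reduction theory on a closed orbit}\label{sec:red}

\subsection{Setting and a convexity criterion}\label{subsec:setting}

In this section $H$ is a connected reductive group over $F$, $S\subset T\subset H$ are a maximal $F$-split torus and a maximal torus over $F$, $L/\breve F$ is finite and splits $T$, $W$ is a representation of $H_L$, $\theta\in X^*(H)_F\otimes\mathbb Q$, and $Z=H_Lz_0\subset\mathbb P(W)$ is a \emph{closed} orbit of a point $z_0\in Z(L)$ fixed by $T$. The stabilizer of $z_0$ is then a parabolic subgroup containing $T_L$. Let $K_0$ be as in (F3). Let $A\subset S$ be the maximal split central torus of $H$, and put $\mathfrak s=X_*(S)_{\mathbb R}\supset\mathfrak a=X_*(A)_{\mathbb R}$; then $X_*(S)\cap\mathfrak a=X_*(A)$. As $A$ is central and fixes $z_0$, it acts trivially on $Z$, and on all vectors $w_z$, $z\in Z^B$, through one common character. With $m$ as in \S\ref{subsec:m}, define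
\begin{align*}
Z^{ss}&=\{z\in Z^B:\ m(z,\lambda)\le0\text{ for all }\lambda\in X_*(H)_F\},\\
Z^{s}&=\{z\in Z^B:\ m(z,\lambda)<0\text{ for noncentral }\lambda\text{ and }m(z,\lambda)=0\text{ for central }\lambda\in X_*(H)_F\}.
\end{align*}
Both are $H(F)$-stable by (M1), and $Z^s\subset Z^{ss}$.

Let $W=\bigoplus_{\chi\in\Phi}W_\chi$ be the weight decomposition for $S$. Put $\chi'=\chi+\theta|_S\in X^*(S)_{\mathbb Q}$ and $\operatorname{supp}(z)=\{\chi':(w_z)_\chi\ne0\}$, so that $m(z,\lambda)=\min_{\chi'\in\operatorname{supp}(z)}\langle\chi',\lambda\rangle$ for $\lambda\in X_*(S)$. All elements of all supports $\operatorname{supp}(z)$, $z\in Z^B$, have the same restriction to $\mathfrak a$. For a support $\Sigma$ consider the conditions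
\begin{enumerate}
\item[(ss)] $0$ lies in the convex hull of $\Sigma$;
\item[(s)] $\Sigma\subset\mathfrak a^\perp$, and $0$ is an interior point of the convex hull of $\Sigma$ in $\mathfrak a^\perp$.
\end{enumerate}
Each condition passes from a support to any larger support.

\begin{lemma}\label{lem:convex}
For $z\in Z^B$ the following are equivalent: $z\in Z^{ss}$; $\operatorname{supp}(gz)$ satisfies \textup{(ss)} for all $g\in H(F)$; $\operatorname{supp}(kz)$ satisfies \textup{(ss)} for all $k\in K_0$. The same holds for $Z^s$ and \textup{(s)}. If $y\in Z^s$, there is $\delta>0$ with $\max_{\chi'\in\operatorname{supp}(y)}\langle\chi',v\rangle\ge\delta\|\bar v\|$ for all $v\in\mathfrak s$, where $\bar v$ is the image of $v$ in $\mathfrak s/\mathfrak a$ and $\|\cdot\|$ is a fixed norm on $\mathfrak s/\mathfrak a$.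
\end{lemma}

\begin{proof}
Every $\lambda\in X_*(H)_F$ is $H(F)$-conjugate into $X_*(S)$. By (M1), the conditions defining $Z^{ss}$ and $Z^s$ are therefore conditions on $m(gz,\lambda)$ for $g\in H(F)$ and $\lambda\in X_*(S)$. For such $\lambda$ we have $P_\lambda\supset Z_H(S)$, so $g=pk$ with $p\in P_\lambda(F)$, $k\in K_0$ by (F3), and $m(gz,\lambda)=m(kz,\lambda)$ by (M2). So it suffices to take $g\in K_0$. It remains to translate the conditions for one support $\Sigma$.

The condition $\min_\Sigma\langle\chi',\lambda\rangle\le0$ for all $\lambda\in X_*(S)$ says that the open cone $\{v:\langle\chi',v\rangle>0\text{ for all }\chi'\in\Sigma\}$ has no integral point, hence no rational point, hence is empty. By separation of a point from a compact convex set, this is (ss).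

As the elements of $\Sigma$ agree on $\mathfrak a$, the condition $m=0$ on $X_*(A)$ means $\Sigma\subset\mathfrak a^\perp$. Assume this, and let $\mathcal C=\{v:\langle\chi',v\rangle\ge0\text{ for all }\chi'\in\Sigma\}\supset\mathfrak a$. The condition $m<0$ on $X_*(S)\smallsetminus X_*(A)$ means $\mathcal C\cap X_*(S)\subset\mathfrak a$. A rational polyhedral cone is generated by its integral points, so this means $\mathcal C=\mathfrak a$. Since $\mathfrak a^\perp$ is dual to $\mathfrak s/\mathfrak a$, this says that no nonzero linear form on $\mathfrak a^\perp$ is nonnegative on $\Sigma$, which by the supporting hyperplane theorem is (s). Finally, if $\mathcal C=\mathfrak a$, the function $\max_\Sigma\langle\chi',v\rangle$ descends to $\mathfrak s/\mathfrak a$, is continuous and positively homogeneous, and is positive for $\bar v\ne0$ because $-v\notin\mathcal C$.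
\end{proof}

\subsection{The Kempf--Ness function}

Lemma~\ref{lem:convex} is qualitative. To find compact sets we need a function that measures how far a point is from the unstable locus and that transforms simply under $H(F)$. The Kempf--Ness idea is to measure by how much the group can shrink the vector $w_z$.

Use the maximum norm for an $L$-basis of $W$ adapted to the decomposition $\bigoplus W_\chi$. For $g\in H(F)$ let $\log|\theta(g)|=\frac1n\log|(n\theta)(g)|$ with $n\theta$ integral; this is a continuous homomorphism $H(F)\to\mathbb R$. Put
\[
\beta(z,g)=\log\frac{\|gw_z\|}{\|w_z\|}+\log|\theta(g)|,\qquad I(z)=\inf_{g\in H(F)}\beta(z,g)\in[-\infty,0].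
\]
By Lemma~\ref{lem:top}(b), $H(F)$ acts continuously on $Z^B$ and $\beta$ is continuous, hence bounded on $Z^B\times\Omega$ for compact $\Omega\subset H(F)$. From the definition,
\begin{equation}\label{eq:cocycle}
\beta(z,hg)=\beta(gz,h)+\beta(z,g),\qquad I(gz)=I(z)-\beta(z,g).
\end{equation}
The function $I$ transforms well, but as an infimum over a noncompact group it is not visibly continuous. We compare it with a continuous function, using the Cartan decomposition to reduce to the torus $S$, where the infimum is a linear program.

Let $\operatorname{Log}:S(F)\to\mathfrak s$ be given by $\langle\chi,\operatorname{Log}s\rangle=\log|\chi(s)|$. Its kernel is compact, its image is the full lattice $\Lambda=\log|\varpi|\cdot X_*(S)$, and $\Lambda\cap\mathfrak a=\operatorname{Log}A(F)$. The functions $a_\chi(z)=\log(\|(w_z)_\chi\|/\|w_z\|)\in[-\infty,0]$ are continuous. With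
\[
f_z(v)=\max_{\chi'\in\operatorname{supp}(z)}\bigl(a_\chi(z)+\langle\chi',v\rangle\bigr)\qquad(v\in\mathfrak s)
\]
we have $\beta(z,s)=f_z(\operatorname{Log}s)$ for $s\in S(F)$, as $\|sw_z\|=\max_\chi|\chi(s)|\,\|(w_z)_\chi\|$. Let
\[
\Delta=\Bigl\{t\in\mathbb R_{\ge0}^\Phi:\ \sum_\chi t_\chi=1,\ \sum_\chi t_\chi\chi'=0\Bigr\},\qquad q(z)=\max_{t\text{ vertex of }\Delta}\ \sum_{t_\chi>0}t_\chi a_\chi(z)\in[-\infty,0],
\]
with $q=-\infty$ if $\Delta=\emptyset$, and let $r(z)=\min_{k\in K_0}q(kz)$.

\begin{lemma}\label{lem:compare}
The function $r:Z^B\to[-\infty,0]$ is continuous and $Z^{ss}=\{r>-\infty\}$. There are a compact subset $\Omega_0\subset Z_H(S)(F)$ and constants $R_1,R_2$ such that every $g\in H(F)$ is $g=k\omega sk'$ with $k,k'\in K_0$, $\omega\in\Omega_0$, $s\in S(F)$, and for all $z\in Z^B$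
\begin{gather}
|\beta(z,k\omega sk')-f_{k'z}(\operatorname{Log}s)|\le R_1,\label{eq:cartan}\\
r(z)-R_1\le I(z)\le r(z)+R_1+R_2.\label{eq:Ir}
\end{gather}
\end{lemma}

\begin{proof}
We first show $\inf_{v\in\mathfrak s}f_z(v)=q(z)$. The left side is the value of the feasible linear program: minimize $\eta$ subject to $\eta\ge a_\chi(z)+\langle\chi',v\rangle$ for $\chi'\in\operatorname{supp}(z)$. Its dual is: maximize $\sum t_\chi a_\chi(z)$ over the face $\Delta_z=\{t\in\Delta:t_\chi=0\text{ if }\chi'\notin\operatorname{supp}(z)\}$. By linear programming duality the two values agree, with value $-\infty$ if $\Delta_z=\emptyset$. The maximum over $\Delta_z$ is attained at a vertex of $\Delta_z$; these are vertices of $\Delta$, and the other vertices of $\Delta$ contribute $-\infty$ to $q(z)$. This proves the claim, and shows that $q(z)>-\infty$ if and only if $\Delta_z\ne\emptyset$, that is, $\operatorname{supp}(z)$ satisfies (ss).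

The function $e^q$ is a maximum of finitely many continuous real functions, and $K_0$ is compact, so $e^r$ is continuous and the minimum defining $r$ is attained. Lemma~\ref{lem:convex} gives $Z^{ss}=\{r>-\infty\}$.

By (F3) there is a compact $\Omega_0\ni1$ with $Z_H(S)(F)=\Omega_0S(F)$, and the decomposition of $g$ follows. By \eqref{eq:cocycle}, $\beta(z,k\omega sk')=\beta(sk'z,k\omega)+f_{k'z}(\operatorname{Log}s)+\beta(z,k')$, so \eqref{eq:cartan} holds with $R_1=2\sup|\beta|$, the supremum taken over $Z^B\times K_0\Omega_0$. Hence $\beta(z,g)\ge q(k'z)-R_1\ge r(z)-R_1$ for all $g$. For the upper bound, the functions $f_z$ are Lipschitz with a constant that depends only on the $\chi'$, and $\Lambda$ is a full lattice; so there is $R_2$ such that for every $v$ some $s$ satisfies $f_z(\operatorname{Log}s)\le f_z(v)+R_2$ for all $z$. Take $k'$ with $q(k'z)=r(z)$. Then $I(z)\le\beta(z,sk')\le f_{k'z}(v)+R_1+R_2$, and the infimum over $v$ gives \eqref{eq:Ir}.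
\end{proof}

\begin{example}\label{ex:KN}
Let $H=\mathrm{GL}_2$, $W=L^2$, $\theta=-\frac12\det$, $Z=\mathbb P^1$, $S$ the diagonal torus and $K_0=\mathrm{GL}_2(\mathcal O_F)$. The weight $m$ is one half of that of Example~\ref{ex:Omega}, so $Z^s=Z^{ss}$ is the complement of $\mathbb P^1(F)$. For $z$ with both coordinates nonzero and $u=(v_1-v_2)/2$,
\[
f_z(v)=\max(a_1+u,\ a_2-u),\qquad q(z)=\tfrac12(a_1+a_2)=\tfrac12\min(a_1,a_2),
\]
the last equality because $\max(a_1,a_2)=0$. As $K_0$ preserves the norm and every primitive linear form $\ell$ on $\mathcal O_F^2$ is a row of an element of $K_0$, we get $r(z)=\frac12\log\min_\ell|\ell(w_z)|/\|w_z\|$: the function $r$ measures the distance from $\mathbb P^1(F)$. Every $z\in Z^{ss}$ can be moved into the compact set $\{r\ge\frac12\log|\varpi|\}$. Indeed, take linearly independent $F$-rational forms $\ell_1,\ell'$ and let $\ell_2$ minimize $|\ell(w_z)|$ on $\ell'+F\ell_1$; the minimum exists since $F$ is locally compact and $\ell_1(w_z)\ne0$, and it is positive. Then $|\alpha\ell_1(w_z)+\ell_2(w_z)|=\max(|\alpha\ell_1(w_z)|,|\ell_2(w_z)|)$ for $\alpha\in F$: this is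 the ultrametric property if the two terms differ, and minimality if they agree. Scale $\ell_1$ by a power of $\varpi$ so that $|\varpi|<|\ell_1(w_z)|/|\ell_2(w_z)|\le1$, and let $g$ have rows $\ell_1,\ell_2$. Then $|\ell(gw_z)|\ge|\varpi|\,\|gw_z\|$ for all primitive $\ell$. Properness is visible in the bound $f_z(v)\ge|u|+\min(a_1,a_2)$: on a compact subset of $Z^s$, an upper bound for $f_z(v)$ bounds $v$ modulo the center.
\end{example}

\subsection{Cocompactness and properness}

\begin{proposition}\label{prop:red}
\begin{enumerate}
\item[(a)] $Z^{ss}$ and $Z^s$ are open in $Z^B$, and $I$ is bounded below on compact subsets of $Z^{ss}$.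
\item[(b)] There is a compact subset $Q\subset Z^{ss}$ with $H(F)Q=Z^{ss}$.
\item[(c)] If $Q_1\subset Z^{ss}$ and $Q_2\subset Z^s$ are compact, then $\{g\in H(F):gQ_1\cap Q_2\ne\emptyset\}\subset A(F)\Omega$ for some compact $\Omega\subset H(F)$. Consequently $H(F)Q_1\cap Z^s$ is closed in $Z^s$.
\end{enumerate}
\end{proposition}

In (c) the set $Q_1$ need only be semistable. This matters in \S\ref{sec:B}, where $Q_1$ arises by projection and we have no control of its stability.

\begin{proof}
(a) The claims on $Z^{ss}$ and $I$ follow from Lemma~\ref{lem:compare}. The condition $\chi'\in\operatorname{supp}(y)$ is open in $y$, so supports can only grow near a given point, and the set $Z'$ of $y$ whose support satisfies (s) is open. By Lemma~\ref{lem:convex}, $Z^s=\{z:K_0z\subset Z'\}$, which is open by the tube lemma, $K_0$ being compact.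

(b) Let $Q=\{r\ge-1-R_1-R_2\}$, a closed, hence compact, subset of $Z^B$ contained in $Z^{ss}$. For $z\in Z^{ss}$ we have $I(z)>-\infty$; choose $g$ with $\beta(z,g)\le I(z)+1$. Then $I(gz)\ge-1$ by \eqref{eq:cocycle}, and $gz\in Q$ by \eqref{eq:Ir}.

(c) Let $I\ge-a$ on $Q_1$, and let $z\in Q_1$, $gz\in Q_2$. Then $\beta(gz,g^{-1})=-\beta(z,g)\le-I(z)\le a$: the element $g^{-1}$ cannot stretch $w_{gz}$ much. Write $g^{-1}=k\omega sk'$. By \eqref{eq:cartan}, $f_y(\operatorname{Log}s)\le a+R_1$ for $y=k'gz$, a point of the compact set $K_0Q_2\subset Z^s$. We show that stability of $y$ forces growth of $f_y$. Let $y_0\in Z^s$ and let $\delta$ be as in Lemma~\ref{lem:convex}. For $y$ in a neighborhood of $y_0$ we have $a_\chi(y)\ge a_\chi(y_0)-1$ whenever $\chi'\in\operatorname{supp}(y_0)$, hence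
\[
f_y(v)\ge\delta\|\bar v\|+\min_{\chi'\in\operatorname{supp}(y_0)}a_\chi(y_0)-1 .
\]
Covering $K_0Q_2$ by finitely many such neighborhoods, we obtain $\delta_0>0$ and $R_3$ with $f_y(v)\ge\delta_0\|\bar v\|-R_3$ for all $y\in K_0Q_2$ and $v\in\mathfrak s$. So the image of $\operatorname{Log}s$ in $\mathfrak s/\mathfrak a$ has norm at most $(a+R_1+R_3)/\delta_0$. The image of $\Lambda$ in $\mathfrak s/\mathfrak a$ is discrete, as $\mathfrak a$ is a rational subspace; so there are finitely many $s_1,\dots,s_n\in S(F)$, independent of $g$, with $\operatorname{Log}(ss_i^{-1})\in\Lambda\cap\mathfrak a=\operatorname{Log}A(F)$ for some $i$. Thus $s\in A(F)s_i\ker(\operatorname{Log})$, and as $A$ is central, $g^{-1}$ and $g$ lie in $A(F)$ times a fixed compact set.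

For the consequence, $Z^s$ is open in a compact Hausdorff space, so each of its points has a compact neighborhood $Q_2\subset Z^s$. Since $A(F)$ acts trivially on $Z$, we have $H(F)Q_1\cap Q_2=\Omega Q_1\cap Q_2$, which is compact. A subset that meets a neighborhood of every point in a closed set is closed.
\end{proof}

\subsection{Connectedness}

Semistability is preserved when supports grow. In a Berkovich space one can flow continuously from any point to points that are Zariski generic, and these have the largest possible supports.

\begin{proposition}\label{prop:conn}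
$Z^{ss}$ is connected (possibly empty).
\end{proposition}

\begin{proof}
Let $U^-$ be the unipotent radical of the parabolic opposite, with respect to the split torus $T_L$, to the stabilizer of $z_0$. The orbit $Y=U^-z_0$ is open in $Z$ and $Y\cong U^-\cong\mathbb A^d_L$, with coordinates $\tau=(\tau_1,\dots,\tau_d)$. On $Y$ the vector $w$ is given by $w(\tau)=u(\tau)w_{z_0}\in W\otimes L[\tau]$. As $Z$ is irreducible, $Y^B$ is dense in $Z^B$.

A point $z\in Y^B$ is a multiplicative seminorm on $L[\tau]$. For $\rho\ge0$ and $f\in L[\tau]$ expand $f(\tau+\upsilon)=\sum_\alpha f_\alpha(\tau)\upsilon^\alpha$ and put $|f|_{z_\rho}=\max_\alpha|f_\alpha|_z\rho^{|\alpha|}$, with $0^0=1$. For $\rho=0$ this is $|f|_z$. For $\rho>0$ it is the Gauss norm of radius $\rho$ of $f(\tau(z)+\upsilon)\in\mathcal H(z)[\upsilon]$, which is multiplicative. So $z_\rho\in Y^B$, $z_0$ being understood as $z$ itself in this family, and we note three properties.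
\begin{enumerate}
\item[(i)] The map $\rho\mapsto z_\rho$ is continuous on $[0,\infty)$, since each $|f|_{z_\rho}$ is a maximum of finitely many continuous functions of $\rho$.
\item[(ii)] If $\rho>0$ and $\rho\ge\max_i|\tau_i|_z$, then $z_\rho$ is the Gauss point $\gamma_\rho$ of radius $\rho$ centered at the origin. Indeed $\upsilon_i\pm\tau_i(z)$ has Gauss norm $\le\rho$, so the translation by $\tau(z)$ and its inverse do not increase the Gauss norm, hence preserve it.
\item[(iii)] If $\rho>0$ and $f\ne0$, then $|f|_{z_\rho}>0$, because $f(\tau(z)+\upsilon)\neq0$.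
\end{enumerate}
By (iii), for $\rho>0$, $h\in H(F)$ and $z,z'\in Y^B$,
\[
\operatorname{supp}(hz_\rho)=\{\chi':(h\,w(\tau))_\chi\ne0\text{ in }W_\chi\otimes L[\tau]\}\supset\operatorname{supp}(hz').
\]
Suppose $Z^{ss}\ne\emptyset$. Being open, it contains some $z'\in Y^B$, and Lemma~\ref{lem:convex} gives $z_\rho\in Z^{ss}$ for all $z\in Y^B$ and $\rho>0$. By (i) and (ii), each $z\in Z^{ss}\cap Y^B$ is joined inside $Z^{ss}\cap Y^B$ to some Gauss point, and the Gauss points $\gamma_\rho$, $\rho>0$, form a path in $Z^{ss}\cap Y^B$ (take for $z$ the origin). So $Z^{ss}\cap Y^B$ is path connected. It is dense in the open set $Z^{ss}$, which is therefore connected.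
\end{proof}

\section{The weakly admissible locus}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:wa}]
The data $(J,S,T,L,W,\theta,\mathcal F_L)$ of \S\ref{subsec:m} satisfy the assumptions of \S\ref{subsec:setting}, with $z_0=o_{\mu'}$ for $\mu'\in\{\mu\}\cap X_*(T)$, and $\mathcal F_L^{ss}=\mathcal F_L^{wa}$ by Proposition~\ref{prop:HM}.

By Proposition~\ref{prop:red}(b) there is a compact $Q_L\subset\mathcal F_L^{wa}$ with $J(F)Q_L=\mathcal F_L^{wa}$. Its image $Q\subset\mathcal F^{wa,B}$ is compact and $J(F)Q=\mathcal F^{wa,B}$. The set $\operatorname{sp}^{-1}(Q)$ is closed in the quasi-compact space $\mathcal F^{ad}$, hence quasi-compact, and it lies in the open set $\mathcal F^{wa}$. Cover it by finitely many quasi-compact opens contained in $\mathcal F^{wa}$ and let $U_0$ be their union. As $\operatorname{sp}$ is $J(F)$-equivariant, $\mathcal F^{wa}=\operatorname{sp}^{-1}(J(F)Q)=J(F)\operatorname{sp}^{-1}(Q)\subset J(F).U_0\subset\mathcal F^{wa}$.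

By Proposition~\ref{prop:conn}, $\mathcal F_L^{wa}$ is connected, hence so is its image $\mathcal F^{wa,B}$. The map $\operatorname{sp}:\mathcal F^{wa}\to\mathcal F^{wa,B}$ is a quotient map whose fibers, being closures of points, are connected. An open and closed subset of $\mathcal F^{wa}$ is then a union of fibers, with open and closed image. So $\mathcal F^{wa}$ is connected.
\end{proof}

\section{Cocompactness of the admissible locus}\label{sec:B}

\begin{proposition}\label{prop:main}
If $\mathcal F^a=J(F).Q_{ad}$ for a quasi-compact subset $Q_{ad}\subset\mathcal F^a$, then $\mathcal F^a=\mathcal F^{wa}$.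
\end{proposition}

\begin{proof}
Keep $S,T,L,W,\theta$ from \S\ref{subsec:m} and write $O=\mathcal F_L^a$, an open $J(F)$-stable subset of $\mathcal F_L^{wa}$. The set $\operatorname{sp}(Q_{ad})\subset\mathcal F^B$ is compact. Its preimage $Q\subset\mathcal F_L^B$ is closed, hence compact, and $Q\subset O$, $J(F)Q=O$. Let $x\in\mathcal F_L^{wa}$. We show $x\in O$; as $\mathcal F_L^B\to\mathcal F^B$ is surjective, this proves the proposition.

\emph{Step 1: the deepest degeneration.} Among all $\lambda\in X_*(J)_F$ with $m(x,\lambda)=0$ (for instance $\lambda=0$) choose one with $\dim Z_J(\lambda)$ minimal. Replacing $(x,\lambda)$ by $(gx,g\lambda g^{-1})$ with $g\in J(F)$, we may assume $\lambda\in X_*(S)$. Let $P=P_\lambda$, $M=M_\lambda\supset T$, $k_0=-\langle\theta,\lambda\rangle\in\mathbb Z$, and $x_0=\lim_\lambda x=[(w_x)_{k_0}]$. By Proposition~\ref{prop:degen}, $x_0\in\mathcal F_L^{wa}$, and it suffices to prove $x_0\in O$.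

By Lemma~\ref{lem:shape}, $x_0=o_{\mu_1}$ over $C$ for a cocharacter $\mu_1\in\{\mu\}$ of $M_C$, and $\mu_1$ is $M(C)$-conjugate to some $\mu_2\in X_*(T)$. The point $z_0=o_{\mu_2}$ is $L$-rational and fixed by $T$, and its stabilizer $M_L\cap P_{\mu_2}$ is the parabolic subgroup of $M_L$ defined by $\mu_2$. So $Z=M_Lz_0$ is closed in $\mathcal F_L$, and $x_0\in Z^B$. The data $(M,S,T,L,W|_M,\theta|_M,Z)$ satisfy the assumptions of \S\ref{subsec:setting}; the weight $m$ is the restriction of that of $J$ to $X_*(M)_F\subset X_*(J)_F$, so $Z^B\cap\mathcal F_L^{wa}\subset Z^{ss}$. Since $\lambda$ is central in $M$, it acts on all $w_z$, $z\in Z^B$, with one weight, which is $k_0$ as it is so for $x_0$.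

\emph{Step 2: $x_0\in Z^s$.} Let $\lambda'\in X_*(M)_F$; then $m(x_0,\pm\lambda')\le0$. If $\lambda'$ is central in $M$, then $w_{x_0}$ is an eigenvector of $\lambda'$, so $m(x_0,-\lambda')=-m(x_0,\lambda')$ and both vanish. Let $\lambda'$ be noncentral and suppose $m(x_0,\lambda')=0$. The cocharacters $\lambda,\lambda'$ commute; decompose $W$ and $\operatorname{Lie}J$ into biweight spaces $(k,k')$, and let $n$ be larger than $2|k'|$ for all $k'$ that occur. Among the biweights of $w_x$, the quantity $nk+k'$ is then minimal when $k=k_0$ and $k'$ is the lowest $\lambda'$-weight of $(w_x)_{k_0}=w_{x_0}$. Hence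
\[
m(x,n\lambda+\lambda')=n\,m(x,\lambda)+m(x_0,\lambda')=0 .
\]
On $\operatorname{Lie}J$, $nk+k'=0$ forces $k=k'=0$, so $\operatorname{Lie}Z_J(n\lambda+\lambda')$ is the weight $0$ part of $\lambda'$ in $\operatorname{Lie}M$, a proper subspace since $\lambda'$ is not central in the connected group $M$. This contradicts the minimality of $\dim Z_J(\lambda)$. So $m(x_0,\lambda')<0$, and $x_0\in Z^s$.

\emph{Step 3: cocompactness passes to $Z$.} A point of $O\cap Z^B$ is a translate of a point of $Q$ by an element of $J(F)$, and we want an element of $M(F)$. The Iwasawa decomposition reduces $J(F)$ to $P(F)$ at the cost of enlarging $Q$, and passing to the limit along $\lambda$ removes the unipotent part.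

By (F3), $J(F)=P(F)K_0$ with $K_0$ compact. Let $Q'=K_0Q$, a compact subset of $O$ with $P(F)Q'=O$. Let $Q''\subset Q'$ be the closed subset of $y$ with $(w_y)_k=0$ for all $k<k_0$, that is, $m(y,\lambda)\ge0$. As $Q'\subset\mathcal F_L^{wa}$, points $y\in Q''$ have $m(y,\lambda)=0$, so $(w_y)_{k_0}\ne0$ and $\lim_\lambda y=[(w_y)_{k_0}]$. By Lemma~\ref{lem:top}(b), applied to the projection of $W$ onto the weight space $W_{k_0}$, the map $y\mapsto\lim_\lambda y$ is continuous on $Q''$. Therefore
\[
Q_1=\{\lim\nolimits_\lambda y:\ y\in Q''\}\cap Z^B
\]
is compact, and $Q_1\subset O\cap Z^B\subset Z^{ss}$ by Proposition~\ref{prop:degen}. We claim that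
\begin{equation}\label{eq:Q1}
O\cap Z^B=M(F)\,Q_1 .
\end{equation}
The inclusion $\supset$ holds as $O$ and $Z^B$ are $M(F)$-stable. Let $z\in O\cap Z^B$, write $z=py$ with $p\in P(F)$, $y\in Q'$, and $p^{-1}=hu$ with $h\in M(F)$, $u\in U_\lambda(F)$. The vector $w_z$ has pure weight $k_0$, so $w_y=huw_z$ equals $hw_z$ plus terms of weight $>k_0$. Hence $y\in Q''$ and $\lim_\lambda y=hz\in Z^B$. So $hz\in Q_1$ and $z\in M(F)Q_1$.

\emph{Step 4: conclusion.} By \eqref{eq:Q1} and Proposition~\ref{prop:red}(c) for $M$, the set $O\cap Z^s=M(F)Q_1\cap Z^s$ is closed in $Z^s$. The set $Z^s\cap\mathcal F_L^{wa}$ is open in $Z^B$ and contains $x_0$, so $x_0$ lies in the closure of its classical points. These belong to $O\cap Z^s$ by Lemma~\ref{lem:classical}. Hence $x_0\in O$.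
\end{proof}

In Example~\ref{ex:GL4}, for the points $x$ considered there, Step~1 produces $M(F)=D^\times\times D^\times$ and $Z=\mathbb P(N_1)\times\mathbb P(N_2)$; all $F$-rational cocharacters of $M$ are central, and Step~4 is the anisotropic argument of \S\ref{subsec:idea}.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
$(1)\Rightarrow(2)$: take $U=U_0$ from Theorem~\ref{thm:wa}. $(2)\Rightarrow(2')$: take $Q=U$. $(2')\Rightarrow(1)$ is Proposition~\ref{prop:main}.

$(2)\Rightarrow(2'')$: the quotient is the continuous image of $U$. $(2'')\Rightarrow(2)$: the quotient map $\mathcal F^a\to J_b(F)\backslash\mathcal F^a$ is open, so the images of the quasi-compact opens of $\mathcal F^a$ form an open cover of the quotient. Let $U$ be the union of finitely many quasi-compact opens whose images cover.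

$(1)\Rightarrow(3)$ is trivial. $(3)\Rightarrow(1)$: since $\mathcal F^a=\operatorname{sp}^{-1}(\mathcal F^{a,B})$ and $\operatorname{sp}:\mathcal F^{wa}\to\mathcal F^{wa,B}$ is a quotient map, $\mathcal F^{a,B}$ is closed in $\mathcal F^{wa,B}$. It contains the classical points of the open set $\mathcal F^{wa,B}\subset\mathcal F^B$ by Lemma~\ref{lem:classical} with $L=\breve E$, and these are dense in it. So $\mathcal F^{a,B}=\mathcal F^{wa,B}$.
\end{proof}

\begin{remark}[Where the hypotheses enter]
That $b$ is basic is used to identify $J_{\breve F}$ with $G_{\breve F}$, so that the HN filtration is split by a cocharacter of $J$, and to define the character $\theta$. That $\mu$ is minuscule is used in \S\ref{subsec:lattice}, to attach the lattice $\Xi_x$ to a point of the flag variety. The equality $\kappa(b)=\mu^\natural$ enters through $\kappa(b')=0$ in Lemma~\ref{lem:adm}. Local compactness of $F$ enters through (F3) and the lattice $\Lambda$. Of the admissible locus, the proof of Proposition~\ref{prop:main} uses only that it is an open $J(F)$-stable subset of $\mathcal F_L^{wa}$ that contains the classical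 points and is preserved by degenerations of weight zero.
\end{remark}

\appendix

\section{From $\mathbb Q_p$ to $F$}\label{app:Qp}

We deduce (F2) and the first part of (F1) for $F$ from the case of $\mathbb Q_p$ by restriction of scalars. Let $d=[F:\mathbb Q_p]=ef$ with $f$ the residue degree, let $F_0\subset F$ be the maximal unramified subextension, and let $\tilde\sigma$ be the Frobenius of $\breve{\mathbb Q}_p$, so that $\breve F=F\otimes_{F_0}\breve{\mathbb Q}_p$ and $\sigma=1\otimes\tilde\sigma^f$.

\emph{The functor.} To an $F$-isocrystal $(N,\varphi)$ attach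
\[
\tilde N=\breve{\mathbb Q}_p[\tilde\varphi]\otimes_{\breve{\mathbb Q}_p[\tilde\varphi^f]}N=\bigoplus_{i=0}^{f-1}\tilde\varphi^i\otimes N,
\]
where $\tilde\varphi$ is $\tilde\sigma$-semilinear and $\tilde\varphi^f$ acts on $N$ by $\varphi$. It is a $\mathbb Q_p$-isocrystal of rank $d\dim N$, on which $F$ acts through the factor $N$. The decomposition displayed is the one induced by $F\otimes_{\mathbb Q_p}\breve{\mathbb Q}_p=\prod_iF\otimes_{F_0,\tilde\sigma^i}\breve{\mathbb Q}_p$, since $F_0$ acts on $\tilde\varphi^i\otimes N$ through $\tilde\sigma^i$. So $N$ is recovered as the component $i=0$ with the operator $\tilde\varphi^f$, the functor is an equivalence onto $\mathbb Q_p$-isocrystals with $F$-action, and the $F$-stable sub-isocrystals of $\tilde N$ are the $\tilde N'$ with $N'\subset N$. For $K\supset\breve F$, the factor of $\tilde N_K=\tilde N\otimes_{\breve{\mathbb Q}_p}K$ cut out by the multiplication $F\otimes_{\mathbb Q_p}K\to K$ is $N_K$. Given a filtration on $N_K$, put it on this factor and put the trivial filtration, with jump at $0$, on the complementary factor. Then $F$ acts by endomorphisms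 of the filtered isocrystal $\tilde N$, and the construction is compatible with subobjects.

If $N$ has slope $r/s$, then $\varphi^s$ behaves like $\varpi^r$, so $\tilde\varphi^{fs}$ behaves like an element of $p$-adic valuation $r/e$, and $\tilde N$ has slope $r/(ds)$. Hence $t_N(\tilde N)=t_N(N)$; also $t_H(\tilde N)=t_H(N)$. So $\deg\tilde N=\deg N$, and slopes of filtered isocrystals are divided by $d$. If $\tilde N$ is semistable, testing on the $\tilde N'$ shows that $N$ is. Conversely the HN filtration of $\tilde N$ is stable under $F^\times$ by uniqueness, so its steps are of the form $\tilde N'$, and it is trivial if $N$ is semistable.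

\emph{Proof of (F1).} Let $N_1,N_2$ be semistable. Then $\tilde N_1\otimes\tilde N_2$ is semistable by the case of $\mathbb Q_p$, and $F\otimes_{\mathbb Q_p}F$ acts on it by endomorphisms of filtered isocrystals. Let $\varepsilon\in F\otimes_{\mathbb Q_p}F$ be the idempotent that corresponds to the multiplication $F\otimes F\to F$. The summand cut out by $\varepsilon$ is $\tilde N_1\otimes_{F\otimes\breve{\mathbb Q}_p}\tilde N_2=(N_1\otimes N_2)^\sim$. Over an algebraic closure of $K$, decompose $\tilde N_{i,K}$ according to the embeddings $\iota$ of $F$; then $\varepsilon$ retains exactly the components $(\iota,\iota)$, whose filtration is the tensor filtration for the given embedding and trivial for the others. So the identification respects filtrations. A direct summand of a semistable object is both a subobject and a quotient, so it has the same slope, and it is semistable because its subobjects are subobjects of the whole. Hence $(N_1\otimes N_2)^\sim$, and with it $N_1\otimes N_2$, is semistable.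

\emph{Proof of (F2).} The map $\pi:X_{C^\flat,F}=X_{C^\flat,\mathbb Q_p}\otimes_{\mathbb Q_p}F\to X_{C^\flat,\mathbb Q_p}$ is finite \'etale of degree $d$. We have $\deg\pi_*\mathcal E=\deg\mathcal E$: this holds for $\mathcal O$, as $\pi_*\mathcal O\cong\mathcal O^d$; two bundles of the same rank differ by torsion sheaves; and $\pi_*$ preserves the length of torsion sheaves while closed points have degree $1$ on both sides. Next, $\mathcal E(\tilde N)=\pi_*\mathcal E(N)$. To see this, describe the curve for $\mathbb Q_p$ as the quotient by Frobenius of a space $Y$ over $\breve{\mathbb Q}_p$. Then $Y\otimes_{\mathbb Q_p}F$ splits into $f$ pieces, indexed as above and permuted cyclically by Frobenius, so $X_{C^\flat,F}$ is the quotient of the piece $i=0$ by the $f$-th power of Frobenius; and the $F\otimes\mathcal O_Y$-module $\tilde N\otimes\mathcal O_Y$ restricts on this piece to the module defined by $(N,\varphi)$. The $d$ points over $\infty$ correspond to the embeddings $F\to C$, and the completed stalk of $\pi_*\mathcal E(N)$ is the product of the completed stalks at these points. The lattice defined by the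 filtration on $\tilde N_K$ is the lattice of (F2) for $N$ at the given embedding and the standard lattice at the others. So the modified bundle of $\tilde N$ is $\pi_*\mathcal E$, with $\mathcal E$ the modified bundle of $N$. If $N$ is semistable of degree $0$, so is $\tilde N$, and $\pi_*\mathcal E$ is semistable of slope $0$ by the case of $\mathbb Q_p$. Then $\deg\mathcal E=0$, and every subbundle $\mathcal E'\subset\mathcal E$ has $\deg\mathcal E'=\deg\pi_*\mathcal E'\le0$. So $\mathcal E$ is semistable of slope $0$.

\begin{thebibliography}{9}

\bibitem{Berkovich} Berkovich, \emph{Spectral theory}.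

\bibitem{CFS} Miaofen Chen, Laurent Fargues, Xu Shen, \emph{On the structure of some $p$-adic period domains}, arXiv:1710.06935 (2017).

\bibitem{DOR} Dat, Orlik, Rapoport.

\bibitem{FF} Fargues, Fontaine, Ast\'erisque 406.

\bibitem{Huber} Huber, \emph{\'Etale cohomology of rigid analytic varieties and adic spaces}.

\bibitem{Tits} Tits, Corvallis.

\bibitem{Totaro} Totaro, Duke 83.

\end{thebibliography}
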